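# Strong lci cycles and operational Chow classes on good moduli spaces

Throughout, Artin stacks and algebraic spaces are of finite type over a field $k$. Chow groups with subscript $\mathbb Q$ have rational coefficients.

## 1. Good moduli spaces and stable points

**Definition 1.1.** Let $\mathcal X$ be an irreducible Artin stack and $X$ an algebraic space. A morphism $\pi\colon\mathcal X\to X$ makes $X$ a *good moduli space* of $\mathcal X$ if $\pi_*$ is exact on quasi-coherent $\mathcal O_{\mathcal X}$-modules ($\pi$ is cohomologically affine) and $\mathcal O_X\to\pi_*\mathcal O_{\mathcal X}$ is an isomorphism ($\pi$ is Stein).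

If $\mathcal X=[Z/G]$ with $G$ linearly reductive, this says that $X$ is the good quotient of $Z$ by $G$; for $Z$ affine, $X=\operatorname{Spec}\mathcal O(Z)^G$. We use these standard facts: $\pi$ is surjective and closed; good moduli spaces are stable under base change on $X$; the fibre over a point of $X$ has a unique closed point, so every nonempty closed subset of the fibre contains that point.

**Example 1.2.** Let $\mathcal X=[\mathbb A^1/\mu_2]$, with $\mu_2$ acting by sign on the coordinate $w$. Then $X=\operatorname{Spec}k[w^2]=\mathbb A^1$ with coordinate $t=w^2$.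

**Example 1.3.** Let $\mathcal X=[\mathbb A^2/\mathbb G_m]$ with weights $(1,-1)$ on $(x,y)$. Then $X=\operatorname{Spec}k[xy]=\mathbb A^1$. The fibre over $s\ne0$ is a single free orbit. The fibre over $0$ is $\{xy=0\}$, with three points: the origin, which is the closed one, and the two punctured axes.

**Definition 1.4.** A closed point $x$ of $\mathcal X$ is *stable* if $\pi^{-1}(\pi(x))=x$ under $|\mathcal X|\to|X|$, and *properly stable* if moreover its stabilizer is finite. The stack $\mathcal X$ is *stable* (resp. *properly stable*) if it has a good moduli space and the set of stable (resp. properly stable) points is nonempty.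

In Example 1.2 every closed point is properly stable. In Example 1.3 the closed points with $xy\neq0$ are properly stable and the origin is not stable; the stack is properly stable.

## 2. Strong, topologically strong and lci substacks

For a closed integral substack $\mathcal Z\subseteq\mathcal X$, let $\pi(\mathcal Z)$ be its scheme-theoretic image, an integral closed subspace of $X$; its underlying set is the image of $|\mathcal Z|$, because $\pi$ is closed.

**Definition 2.1.** $\mathcal Z$ is *strong* if $\operatorname{codim}_{\mathcal X}\mathcal Z=\operatorname{codim}_X\pi(\mathcal Z)$ and $\pi^{-1}(\pi(\mathcal Z))=\mathcal Z$ as stacks. It is *topologically strong* if $\operatorname{codim}_{\mathcal X}\mathcal Z=\operatorname{codim}_X\pi(\mathcal Z)$ and $\pi^{-1}(\pi(\mathcal Z))_{\mathrm{red}}=\mathcal Z$.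

**Example 2.2.** In $[\mathbb A^1/\mu_2]$ let $\mathcal Z=\{w=0\}=B\mu_2$. Its image is $\{t=0\}$ and both codimensions are $1$. But $\pi^{-1}(0)=\{w^2=0\}$ is non-reduced. So $\mathcal Z$ is topologically strong and not strong.

**Example 2.3.** In $[\mathbb A^2/\mathbb G_m]$ the divisor $\{x=0\}$ maps to $0$, and $\pi^{-1}(0)=\{xy=0\}$ is larger even as a set, so $\{x=0\}$ is not topologically strong. The origin $B\mathbb G_m$ has codimension $2$ and its image has codimension $1$, so it fails the codimension condition. The substack $\{xy=1\}=\pi^{-1}(1)$ is strong.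

**Definition 2.4.** A cycle $\sum_i a_i[\mathcal Z_i]$ is *lci* if each $\mathcal Z_i$ is a closed substack of $\mathcal X$ whose inclusion is an lci morphism. A *strong lci cycle* is a cycle $\sum_ia_i[\mathcal Z_i]$ in which each $\mathcal Z_i$ is a strong closed integral substack whose inclusion $\mathcal Z_i\hookrightarrow\mathcal X$ is lci.

When $\mathcal X$ is smooth, the inclusion of an integral $\mathcal Z$ of codimension $c$ is lci exactly when, on a smooth atlas, the ideal $I_{\mathcal Z}$ is locally generated by $c$ elements; these form a regular sequence and $I_{\mathcal Z}/I_{\mathcal Z}^2$ is locally free of rank $c$.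

**Example 2.5.** In $[\mathbb A^2/\mathbb G_m]$, $\{xy=1\}$ is a strong lci substack. In $[\mathbb A^1/\mu_2]$, $B\mu_2$ is lci but not strong.

## 3. The subrings $R^*\subseteq I^*$ of $A^*(\mathcal X)_{\mathbb Q}$

**Definition 3.1.** $A^*(\mathcal X)$ is Kresch's Chow group of $\mathcal X$; it equals $A^*_G(Z)$ when $\mathcal X=[Z/G]$. For smooth $\mathcal X$ as below it is a graded ring.

If $G$ is finite and $q\colon Z\to[Z/G]$ is the quotient map, then $q_*q^*=|G|$, so $q^*\colon A^*([Z/G])_{\mathbb Q}\to A^*(Z)_{\mathbb Q}$ is injective. In Example 1.3, $A^*(\mathcal X)_{\mathbb Q}=A^*_{\mathbb G_m}(\mathbb A^2)_{\mathbb Q}=\mathbb Q[\tau]$ with $\tau$ the first Chern class of the weight-one character; here $[\{x=0\}]=\tau$ and $[\{y=0\}]=-\tau$.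

**Definition 3.2.** $A^*_{\mathrm{op}}(X)$ is the Fulton–MacPherson operational Chow ring. A class $c\in A^p_{\mathrm{op}}(X)$ is a family of maps $c\cap\colon A_j(T)\to A_{j-p}(T)$, one for each $T\to X$, compatible with proper pushforward, flat pullback and Gysin maps of regular embeddings.

For example, a line bundle $L$ on $X$ gives $c_1(L)\in A^1_{\mathrm{op}}(X)$, and if $X$ is a smooth scheme then $A^*_{\mathrm{op}}(X)=A^*(X)$ via $c\mapsto c\cap[X]$.

We use the following results of Edidin–Satriano. Let $\mathcal X$ be smooth and properly stable with good moduli space $\pi\colon\mathcal X\to X$. There is an injective pullback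
$$\pi^*\colon A^*_{\mathrm{op}}(X)_{\mathbb Q}\to A^*(\mathcal X)_{\mathbb Q},\tag{1}$$
and it factors through the subgroup generated by classes of topologically strong closed integral substacks. Moreover every strong lci cycle lies in the image of $\pi^*$. The map $\pi^*$ is a ring homomorphism, given by applying $c$ to the fundamental class. Hence $\pi^*c_1(L)=c_1(\pi^*L)$, and for an étale $q\colon Y\to\mathcal X$ from a scheme, with $f=\pi q$, we have $q^*\pi^*c=f^*c\cap[Y]$.

Now let $\mathcal X$ be irreducible, properly stable and smooth. Let $I^*\subseteq A^*(\mathcal X)_{\mathbb Q}$ be the image of $A^*_{\mathrm{op}}(X)_{\mathbb Q}$, and $R^*$ the subring generated by strong lci cycles. Then $R^*\subseteq I^*$. Each component of a strong lci cycle is itself a strong lci cycle, so $R^*$ is generated by homogeneous elements and is graded. Also $I^c=0$ for $c>\dim X$, as there are no topologically strong substacks of such codimension.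

The question, posed in Dan Edidin and Ryan Richey, "The cone theorem and the vanishing of Chow cohomology", arXiv:2002.00083 (2020), is: **is $R^*=I^*$?** In plain words: does every operational class on $X$ become, on $\mathcal X$, a polynomial in classes of well-behaved substacks, those that are both lci and honest preimages from $X$?

The answer is no.

**Theorem A.** Let $k$ be a field of characteristic $0$, $n\ge4$ and $2\le c\le n-2$. There are a smooth projective $Y$ of dimension $n$ over $k$ and an involution $\iota$ of $Y$ such that, for $\mathcal X=[Y/\langle\iota\rangle]$ and $X=Y/\langle\iota\rangle$ (projective), $R^c\ne I^c$.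

**Theorem B.** Over any field $k$ there is an irreducible, properly stable, smooth $\mathcal X$ whose good moduli space $X$ is a proper integral threefold (a scheme), with $R^1=0\neq I^1$.

Each of these answers the question. The next theorem is a complement.

**Theorem C.** Let $k$ be algebraically closed of characteristic $0$, let $\mathcal X$ be irreducible, smooth and properly stable with $X$ quasi-projective, and let $n=\dim X$.

1. $R^c=I^c$ for $c\in\{0,1,n\}$. In particular $R^*=I^*$ if $n\le2$.
2. If moreover $\mathcal X$ is a separated Deligne–Mumford (DM) stack, $n\ge3$, and there is a finite surjective $h\colon Y\to X$ with $Y$ a smooth quasi-projective scheme (e.g. $\mathcal X=[Y/G]$, $G$ finite, $Y$ smooth quasi-projective), then also $R^{n-1}=I^{n-1}$. In particular $R^*=I^*$ if $n=3$.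

By Theorem A, in the class of Theorem C(2) the degrees $0,1,n-1,n$ are exactly those in which equality always holds, and $n=4$ is the first dimension in which equality fails. By Theorem B, quasi-projectivity cannot be replaced by properness in C(1).

## 4. Small cases, and where moving cycles stops

**Example 4.1.** Let $\mathcal X=[\mathbb P^1/\mu_2]$ over $\mathbb C$, with $w\mapsto-w$, so $X=\mathbb P^1$ with $t=w^2$. The point $B\mu_2=\{w=0\}$ is not strong. But $t/(t-1)=w^2/(w^2-1)$ is a rational function on $\mathcal X$ with divisor $2[B\mu_2]-[\pi^{-1}(1)]$, and $\pi^{-1}(1)$, a free orbit, is strong lci. So $[B\mu_2]=\frac12[\pi^{-1}(1)]\in R^1$. The same relation at $\infty$ gives $R^*=I^*$.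

**Example 4.2.** In Example 1.3, $A^*_{\mathrm{op}}(\mathbb A^1)_{\mathbb Q}=\mathbb Q$, so $I^*=R^*=\mathbb Q$, while $A^*(\mathcal X)_{\mathbb Q}=\mathbb Q[\tau]$. The class $\tau=[\{x=0\}]$ is not a counterexample: it is not in $I^*$.

Example 4.1 suggests a general attempt: *move the cycle until it lies over the good part of $X$, where strong lci substacks are plentiful.* Look at what this requires if $\mathcal X=[Y/G]$ and $X$ has singular locus of dimension $n-2$. A cycle of codimension $c$ in general position meets this locus in expected dimension $(n-c)+(n-2)-n=n-c-2$. So general position can be expected to avoid the singular points exactly when $c\ge n-1$. Sections 13 and 15 make this work for $c=n$ and $c=n-1$. For $2\le c\le n-2$ a cycle must be expected to pass through singular points, and there a strong lci cycle has to be cut out by $c$ *functions on $X$*.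

Here is the first place where this fails. Let $A$ be a complex abelian surface, $Y=A\times A$, $\iota=(-1,\mathrm{id})$, and let $\Gamma_\pm\subset Y$ be the graphs of $\pm1_A$. The involution swaps $\Gamma_+$ and $\Gamma_-$, and $\mathcal Z=[(\Gamma_+\cup\Gamma_-)/\iota]$ is a closed integral substack of codimension $2$. Near $(0,0)$, $\Gamma_+\cup\Gamma_-$ consists of two smooth surfaces with ideals $I,J$ meeting transversally in one reduced point. For the local ring $\mathcal O$ of the union at that point there is an exact sequence
$$0\to\mathcal O\to\mathcal O/I\oplus\mathcal O/J\to\mathbb C\to0 .$$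
The middle term has no $H^0$ or $H^1$ of local cohomology at the point, so $H^1_{\mathfrak m}(\mathcal O)=\mathbb C\ne0$ although $\dim\mathcal O=2$. So $\mathcal O$ is not Cohen–Macaulay, and $\mathcal Z$ is not lci.

This shows only that one representative is bad. Its class might be a polynomial in classes of other, good substacks. To exclude that we need an invariant of *classes* that takes restricted values on every strong lci cycle. The plan is as follows. A strong lci class comes from vector bundles on $X$ (Lemma 5.1 and a resolution). Bundles on $X$, pulled back to $Y$, are glued by matrices of *even* functions, and the differential of an even function has no component normal to the fixed locus. The class of $\Gamma_+\cup\Gamma_-$ does have such a component in degree two.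

## 5. Strong lci substacks have few equations on $X$

**Lemma 5.1.** Let $\pi\colon\mathcal X\to X$ be a good moduli space with $X$ a scheme and $\mathcal X$ smooth. Let $\mathcal Z\subset\mathcal X$ be a strong closed integral substack with lci inclusion, of codimension $c$, and let $Z=\pi(\mathcal Z)$. Then Zariski-locally on $X$ the ideal $I_Z$ is generated by $c$ elements.

*Proof.* The definition gives $c$ equations locally on $\mathcal X$; we must find them on $X$.

**Step 1: choose candidates on $X$.** The ideal $I_Z$ is the kernel of $\mathcal O_X=\pi_*\mathcal O_{\mathcal X}\to\pi_*\mathcal O_{\mathcal Z}$, so $I_Z=\pi_*I_{\mathcal Z}$. The equality $\mathcal Z=\pi^{-1}(Z)$ says that $\pi^*I_Z\to I_{\mathcal Z}$ is surjective. Let $z\in Z$ be a closed point, $x$ the unique closed point of $\pi^{-1}(z)$, represented by $\operatorname{Spec}K\to\mathcal X$. Then $x\in\pi^{-1}(Z)=\mathcal Z$. The $K$-vector space $I_{\mathcal Z}\otimes K=(I_{\mathcal Z}/I_{\mathcal Z}^2)\otimes K$ has dimension $c$, because the inclusion is a regular embedding of codimension $c$, and it is spanned by the image of $I_{Z,z}$. Choose $f_1,\dots,f_c\in I_Z$,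 defined near $z$, mapping to a basis.

**Step 2: they generate $I_{\mathcal Z}$ over a neighborhood of $z$.** By Nakayama's lemma the cokernel of $(f_i)\colon\mathcal O_{\mathcal X}^c\to I_{\mathcal Z}$ vanishes on an open neighborhood $\mathcal V$ of $x$. The closed set $\mathcal X\setminus\mathcal V$ does not meet $\pi^{-1}(z)$: a nonempty closed subset of that fibre would contain $x$. As $\pi$ is closed, $\pi(\mathcal X\setminus\mathcal V)$ is closed, and it does not contain $z$. After shrinking $X$ around $z$, $\mathcal O^c_{\mathcal X}\to I_{\mathcal Z}$ is surjective everywhere.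

**Step 3: push forward.** Apply the exact functor $\pi_*$ and use $\pi_*\mathcal O_{\mathcal X}=\mathcal O_X$, $\pi_*I_{\mathcal Z}=I_Z$: the map $\mathcal O_X^c\to I_Z$ is surjective near $z$. Away from $Z$ (so $c\geq1$) the ideal is the unit ideal and nothing is needed. $\square$

## 6. The fourfold construction, and an invariant class that is operational

Let $k=\mathbb C$ until Section 9. Let $A$ be an abelian surface, $m=n-4\ge0$, and
$$B=A\times\mathbb P^m,\quad Y=A\times B,\quad\iota=(-1_A,\mathrm{id}_B),\quad G=\{1,\iota\},\quad\mathcal X=[Y/G],\quad X=Y/G=(A/\pm1)\times B .$$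
Let $q\colon Y\to\mathcal X$ be the étale double cover and $f=\pi q\colon Y\to X$, a finite map. The stack $\mathcal X$ is smooth and irreducible with good moduli space $X$; all closed points are properly stable; $X$ is projective.

The variety $X$ is Cohen–Macaulay. Indeed, $\mathcal O_X=(f_*\mathcal O_Y)^G$ is a direct summand of $f_*\mathcal O_Y$ as $2$ is invertible. Parameters at a closed point $x\in X$ cut out, at each point of $Y$ over $x$, a zero-dimensional scheme by $n$ equations in an $n$-dimensional regular local ring, so they form a regular sequence there, hence on $f_*\mathcal O_Y$, hence on the summand $\mathcal O_X$.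

Let $\Lambda\subset\mathbb P^m$ be a linear subspace of codimension $c-2\in[0,m]$ and
$$\Gamma_\pm=\{(a,\pm a,t):a\in A,\ t\in\Lambda\}\subset A\times A\times\mathbb P^m=Y .$$
These have codimension $c$, and $\iota(\Gamma_+)=\Gamma_-$. Let $\alpha\in A^c(\mathcal X)_{\mathbb Q}$ be the class of the closed integral substack $[(\Gamma_+\cup\Gamma_-)/G]$. Since $q$ is étale,
$$q^*\alpha=[\Gamma_+]+[\Gamma_-]=:\beta .\tag{2}$$

**Proposition 6.1.** $\alpha\in I^c$.

*Proof.* This is an instance of $A^*_{\mathrm{op}}(X)_{\mathbb Q}\cong A^*(Y)^G_{\mathbb Q}$ (Fulton, *Intersection Theory*, Ex. 17.4.10). We write it out.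

**Step 1: $A_*(T)_{\mathbb Q}$ is the invariant part upstairs.** For $T\to X$ put $Y_T=T\times_XY$, with projections $p=p_T\colon Y_T\to T$ and $b_T\colon Y_T\to Y$. Since $f_*\mathcal O_Y$ splits into its invariant and anti-invariant parts, taking invariants commutes with base change, and $Y_T/G=T$. We claim that
$$p_*\colon A_*(Y_T)^G_{\mathbb Q}\to A_*(T)_{\mathbb Q}\quad\text{is an isomorphism}\tag{3}$$
(Fulton, Ex. 1.7.6). The fibres of $p$ are $G$-orbits, so for a subvariety $V\subset T$ the subvarieties $W\subset Y_T$ with $p(W)=V$ form one $G$-orbit. Choose one and set $p^![V]=\frac1{\deg(W/V)}\sum_{g\in G}[gW]$. On cycles,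
$$p_*p^!=|G|,\qquad p^!p_*=\sum_{g\in G}g_* .$$
It remains to see that $p^!$ respects rational equivalence. Let $V'\subset T$ be a subvariety, $r\in k(V')^*$, and $W'$ a subvariety over $V'$. The cycle $\zeta=\frac1{\deg(W'/V')}\sum_gg_*[\operatorname{div}(p^*r|_{W'})]$ is invariant and rationally equivalent to $0$. Since $p_*[\operatorname{div}(p^*r)]=[\operatorname{div}N(p^*r)]=\deg(W'/V')[\operatorname{div}r]$, we get $p_*\zeta=|G|[\operatorname{div}r]$. Therefore $|G|\zeta=p^!p_*\zeta=|G|\,p^![\operatorname{div}r]$, so $p^![\operatorname{div}r]=\zeta\sim0$. Now $p^!$ descends to Chow groups, and the two formulas show that $\frac1{|G|}p^!$ is inverse to $p_*$ on invariants.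

**Step 2: define the operational class.** For $z\in A_*(T)_{\mathbb Q}$ write $z=p_{T*}y$ with $y$ invariant, uniquely by (3), and put
$$\tilde c\cap z=p_{T*}(b_T^*\beta\cap y).$$
Here $\beta\in A^c(Y)_{\mathbb Q}=A^c_{\mathrm{op}}(Y)_{\mathbb Q}$ acts on $A_*(Y_T)_{\mathbb Q}$ because $Y$ is smooth. For a proper $T'\to T$, proper pushforward along $Y_{T'}\to Y_T$ preserves invariant classes and commutes with $p_*$ and with $\beta\cap$. The same holds for flat pullback and for Gysin maps. So these three operations commute with $\tilde c\,\cap$, and $\tilde c\in A^c_{\mathrm{op}}(X)_{\mathbb Q}$.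

**Step 3: its pullback is $\alpha$.** Take $T=Y$ and $z=[Y]$. Then $Y_T=Y\times_XY$ with $G$ acting on the second factor. The class $y=\frac12\sum_{g\in G}[\{(t,gt)\}]$ is invariant and $p_{T*}y=[Y]$. On $\{(t,gt)\}\cong Y$ the map $b_T$ is $g$, so
$$f^*\tilde c\cap[Y]=\tfrac12\sum_{g}g^*\beta=\beta .$$
Hence $q^*\pi^*\tilde c=\beta=q^*\alpha$, and $q^*$ is injective, so $\pi^*\tilde c=\alpha$. $\square$

## 7. Even functions have no normal derivative along the fixed locus

Let $\mathrm{cl}\colon A^p(Y)_{\mathbb Q}\to H^p(Y,\Omega_Y^p)=H^{p,p}(Y)\subset H^{2p}(Y,\mathbb C)$ be the cycle class, a ring homomorphism. Let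
$$i\colon B\to Y,\qquad b\mapsto(0,b),\qquad V=T_0^*A .$$
The image of $i$ is fixed pointwise by $\iota$. We have $i^*\Omega_Y=(V\otimes\mathcal O_B)\oplus\Omega_B$, and hence
$$i^*\Omega^p_Y=\bigoplus_{j=0}^2\Lambda^jV\otimes\Omega_B^{p-j} .\tag{4}$$
Put $S=\bigoplus_pH^p(B,i^*\Omega_Y^p)$ and let $S_0=\bigoplus_pH^p(B,\Omega_B^p)\subset S$ be the part with $j=0$. Since $\Omega_B^\bullet$ is a subalgebra and a direct summand of $i^*\Omega_Y^\bullet$, $S_0$ is a subring of $S$. Consider the ring homomorphism
$$\theta\colon A^*(\mathcal X)_{\mathbb Q}\xrightarrow{\ q^*\ }A^*(Y)_{\mathbb Q}\xrightarrow{\ \mathrm{cl}\ }\bigoplus_pH^p(Y,\Omega^p_Y)\xrightarrow{\ i^*\ }S .\tag{5}$$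
Note that $i^*$ restricts sections of the bundles $\Omega_Y^p$. It does not restrict differential forms to $B$: that would project to $S_0$ and lose what we want to see. Note also that $\iota$ acts by $(-1)^j$ on $\Lambda^jV$, so invariance of a class excludes $j=1$ but *not* $j=2$. The content of the next claim is that classes of strong lci type have no $j=2$ part either.

We need one tool. The *Atiyah class* $\mathrm{At}(F)\in H^1(Y,\Omega_Y\otimes\mathcal End\,F)$ of a vector bundle $F$ is the obstruction to a global algebraic connection. If $F$ is trivialized on a cover with frames $e_b=e_ag_{ab}$, the local connections killing the frames differ by $dg_{ab}\,g_{ab}^{-1}$ (in the frame $e_a$), and this Čech cocycle represents $\mathrm{At}(F)$ up to sign. For $\mathcal O(1)$ on $\mathbb P^1$ it is $\pm dz/z$, a generator of $H^1(\mathbb P^1,\Omega^1)$.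

**Claim 1.** Let $Z\subset X$ be a closed subscheme of pure codimension $e$, locally cut out by $e$ equations, and let $W=f^{-1}(Z)$. Then $i^*\mathrm{cl}([W])\in S_0$.

*Proof.* If $e=0$, then $Z=X$, $W=Y$ and $\mathrm{cl}([W])=1$. Let $e\ge1$.

**Step 1: express $\mathcal O_W$ through bundles pulled back from $X$.** As $X$ is Cohen–Macaulay, the $e$ local equations of the codimension-$e$ subscheme $Z$ form a regular sequence at each point of $Z$, so $\mathcal O_Z$ has local projective dimension $\le e$. As $X$ is projective, every coherent sheaf is a quotient of a sum of line bundles; so there is an exact sequence $E_{e-1}\to\dots\to E_0\to\mathcal O_Z\to0$ with $E_j$ sums of line bundles. Let $E_e$ be the kernel of its leftmost map ($E_{e-1}\to E_{e-2}$, or $E_0\to\mathcal O_Z$ if $e=1$). It is an $e$-th syzygy of $\mathcal O_Z$, hence locally free. So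
$$0\to E_e\to\dots\to E_0\to\mathcal O_Z\to0$$
is a resolution by vector bundles. The homology of $f^*E_\bullet$ is $\mathcal Tor_j^{\mathcal O_X}(\mathcal O_Z,\mathcal O_Y)$. Locally it can be computed from any other free resolution of $\mathcal O_Z$, for instance from the Koszul complex of the equations; that is, it is the homology of the Koszul complex of the pulled-back equations. Since $f$ is finite, every component of $W$ has dimension at most $n-e$; being cut out by $e$ equations, it has codimension at most $e$. So $W$ has codimension $e$ at each of its points, the pulled-back equations form a regular sequence on the smooth $Y$, and the homology in positive degrees vanishes. Hence $f^*E_\bullet$ resolves $\mathcal O_W$ and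
$$[\mathcal O_W]=\sum_j(-1)^j[f^*E_j]\quad\text{in }K_0(Y).$$

**Step 2: reduce to Chern characters of pulled-back bundles.** By Riemann–Roch (Fulton, Thm. 18.3),
$$\mathrm{ch}(\mathcal O_W)\,\mathrm{td}(T_Y)\cap[Y]=\tau_Y(\mathcal O_W)=[W]+(\text{terms of smaller dimension}).$$
As $\mathrm{td}(T_Y)=1+\cdots$, comparing terms of codimension $0,1,\dots,e$ gives $\mathrm{ch}_j(\mathcal O_W)=0$ for $j<e$ and $\mathrm{ch}_e(\mathcal O_W)=[W]$. So it suffices to show $i^*\mathrm{cl}(\mathrm{ch}_e(f^*E))\in S_0$ for every vector bundle $E$ on $X$.

**Step 3: express the Chern character by the Atiyah class.** Let $F$ be a vector bundle on $Y$. The curvature $\Theta$ of the Chern connection of a hermitian metric on $F$ has type $(1,1)$, and its Dolbeault class is, up to sign, $\mathrm{At}(F)$ (Atiyah, Trans. AMS 85 (1957)). By Chern–Weil theory $\mathrm{cl}(\mathrm{ch}_e(F))$ is represented by a constant multiple of $\operatorname{tr}(\Theta^e)$, of type $(e,e)$. So $\mathrm{cl}(\mathrm{ch}_e(F))$ is a constant multiple, depending only on $e$, of $\operatorname{tr}(\mathrm{At}(F)^e)\in H^e(Y,\Omega_Y^e)$.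

**Step 4: evaluate along $i(B)$.** Let $\{U_a\}$ be an affine cover of $X$ trivializing $E$, with transition matrices $g_{ab}$. On the affine cover $\{f^{-1}U_a\}$ of $Y$, $\mathrm{At}(f^*E)$ is represented up to sign by $d(f^*g_{ab})(f^*g_{ab})^{-1}$. For a function $h$ on an open subset of $X$, the function $f^*h$ is $\iota$-invariant, so $i^*d(f^*h)$ is an $\iota$-invariant section of $i^*\Omega_Y=(V\otimes\mathcal O_B)\oplus\Omega_B$. As $\iota$ fixes $i(B)$ pointwise, it acts on this bundle linearly, as $(-1,+1)$. So the $V$-component of $i^*d(f^*h)$ is zero. (In coordinates: $h(-x,b)=h(x,b)$ forces $\partial h/\partial x_j=0$ at $x=0$.) Hence $i^*\mathrm{At}(f^*E)$ lies in the direct summand $H^1(B,\Omega_B\otimes\mathcal End(i^*f^*E))$, and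
$$i^*\operatorname{tr}(\mathrm{At}(f^*E)^e)=\operatorname{tr}\big((i^*\mathrm{At}(f^*E))^e\big)\in H^e(B,\Omega_B^e)\subset S_0.\qquad\square$$

**Corollary 7.1.** $\theta(R^*)\subseteq S_0$.

*Proof.* Let $\mathcal Z$ be a strong lci substack of codimension $e$ and $Z=\pi(\mathcal Z)$, integral of codimension $e$. By Lemma 5.1, $Z$ is locally cut out by $e$ equations. Since $\mathcal Z=\pi^{-1}(Z)$ *as stacks*, $q^*[\mathcal Z]=[q^{-1}(\mathcal Z)]=[f^{-1}(Z)]$. Claim 1 gives $\theta([\mathcal Z])\in S_0$. As $\theta$ is a ring homomorphism and $S_0$ is a subring, the assertion follows for the ring $R^*$ generated by these classes. $\square$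

## 8. The $\Lambda^2V$-component of the two graphs

**Claim 2.** $\theta(\alpha)\notin S_0$.

*Proof.* **Step 1: one Hodge component of the graphs.** Let $\gamma_\pm\in H^{2,2}(A\times A)$ be the class of the graph of $\pm1_A$. For $u\in H^{0,2}(A)$,
$$\mathrm{pr}_{2*}(\mathrm{pr}_1^*u\cup\gamma_\pm)=(\pm1)^*u=u,$$
because $-1$ is its own inverse and acts on $H^{0,2}(A)=\Lambda^2H^{0,1}(A)$ by $(-1)^2=1$. Pushing forward along $\mathrm{pr}_2$ requires type $(2,2)$ on the first factor, and $u$ supplies $(0,2)$; so only the component of $\gamma_\pm$ in $H^{2,0}(A)\otimes H^{0,2}(A)$ contributes. The induced map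
$$H^{2,0}(A)\otimes H^{0,2}(A)\to\operatorname{End}(H^{0,2}(A))$$
is an isomorphism of one-dimensional spaces, by Serre duality on $A$. Both components give the identity, so the components of $\gamma_+$ and $\gamma_-$ coincide and are nonzero. Write them as $\omega\otimes\varepsilon$ with $0\ne\omega\in H^0(A,\Omega_A^2)$ and $0\ne\varepsilon\in H^2(A,\mathcal O_A)$. In particular they do not cancel in the sum
$$\mathrm{cl}(\beta)=(\gamma_++\gamma_-)\boxtimes h^{c-2},$$
where $h$ is the hyperplane class of $\mathbb P^m$.

**Step 2: restrict to $i(B)$.** Let $p_1,p_2$ be the projections of $Y=A\times B$. The projection of $i^*\colon H^c(Y,\Omega_Y^c)\to S$ to $H^c(B,\Lambda^2V\otimes\Omega_B^{c-2})$ factors through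
$$H^c(Y,p_1^*\Omega_A^2\otimes p_2^*\Omega_B^{c-2})=\bigoplus_sH^s(A,\Omega_A^2)\otimes H^{c-s}(B,\Omega_B^{c-2}).$$
Restriction to $\{0\}\times B$ kills the terms with $s>0$, as a point has no higher cohomology. On the term $s=0$ it is induced by evaluation $H^0(A,\Omega_A^2)\to\Lambda^2V$, an isomorphism since $\Omega^2_A$ is trivial. So the $\Lambda^2V$-component of $\theta(\alpha)$ is
$$2\,\omega(0)\otimes(\varepsilon\boxtimes h^{c-2}).$$
It is nonzero: $\varepsilon\boxtimes h^{c-2}$ is a nonzero element of the Künneth summand $H^2(A,\mathcal O_A)\otimes H^{c-2}(\mathbb P^m,\Omega^{c-2})$ of $H^c(B,\Omega_B^{c-2})$, because $c-2\le m$. $\square$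

By Proposition 6.1, Corollary 7.1 and Claim 2, $\alpha\in I^c\setminus R^c$. This proves Theorem A for $k=\mathbb C$. For $n=4$, $c=2$ it says: on $\mathcal X=[(A\times A)/\langle(-1,\mathrm{id})\rangle]$, with $X=(A/\pm1)\times A$ projective, the class of the image of the diagonal lies in $I^2$ and not in $R^2$.

## 9. From $\mathbb C$ to every field of characteristic $0$

Take $A=E\times E$ with $E/\mathbb Q$ an elliptic curve, make the construction of Section 6 over $\mathbb Q$, and base change it to $k$. The proof of Proposition 6.1 applies without change, so $\alpha\in I^c$ over $k$.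

Suppose $\alpha\in R^c$ over $k$. Pull back to $Y_k$. By Lemma 5.1, $[\Gamma_+]+[\Gamma_-]$ is a polynomial with $\mathbb Q$-coefficients in classes $[f^{-1}(Z_j)]$, where $Z_j\subset X_k$ has pure codimension $e_j$ and is locally cut out by $e_j$ equations. The $Z_j$ and their local equations involve finitely many elements of $k$, and so does an identity in
$$A^*(Y_k)_{\mathbb Q}=\varinjlim_{k'}A^*(Y_{k'})_{\mathbb Q},$$
the limit over finitely generated subfields. So all of this is defined over a finitely generated subfield $k'\subset k$. Embed $k'\hookrightarrow\mathbb C$ and base change. Pure codimension and the number of local equations are preserved, so Claim 1 applies to each $Z_{j,\mathbb C}$ and gives $i^*\mathrm{cl}(\beta)\in S_0$. This contradicts Claim 2 for the complex abelian surface $E_{\mathbb C}\times E_{\mathbb C}$. Theorem A is proved. $\blacksquare$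

## 10. A complete toric threefold with trivial Picard group

We turn to Theorem B. In codimension one, Lemma 5.1 says that a strong lci substack maps to a prime divisor that is Cartier. So we want a proper $X$ with a line bundle of nonzero first Chern class but almost no effective prime Cartier divisors. The plan: start from $X_0$ with $\operatorname{Pic}(X_0)=0$, which has no nonempty effective Cartier divisor at all; blow up a smooth point, which creates one such prime divisor $E$; then put a square-root stack structure along $E$, as in Example 2.2, so that $\pi^{-1}(E)$ is non-reduced.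

The threefold is an example of Fulton (*Introduction to Toric Varieties*). Take the eight vectors $(\pm1,\pm1,\pm1)$ with $(1,1,1)$ replaced by $v=(1,2,3)$, the lattice $N$ they generate, and the six cones $\sigma_{x=\pm1},\sigma_{y=\pm1},\sigma_{z=\pm1}$ over the (modified) faces of the cube.

**Step 1: the six cones have the expected shape.** The cones $\sigma_{x=1},\sigma_{y=1},\sigma_{z=1}$ meet the planes $x=1$, $y=1$, $z=1$ in quadrilaterals with the following vertices in cyclic order:

- $(-1,-1),(1,-1),(2,3),(-1,1)$ in coordinates $(y,z)$;
- $(-1,-1),(1,-1),(\frac12,\frac32),(-1,1)$ in coordinates $(x,z)$;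
- $(-1,-1),(1,-1),(\frac13,\frac23),(-1,1)$ in coordinates $(x,y)$.

The cross products of consecutive edges are $8,10,6,4$; then $5,4,3,4$; then $\frac{10}3,2,\frac83,4$. All are positive, so the quadrilaterals are strictly convex. The other three faces are squares. So all six cones are strictly convex with the expected four rays.

**Step 2: adjacent cones lie on opposite sides of their common wall.** Between two unmodified cones this is as for the cube. Between a modified and an unmodified cone the wall lies in a plane $x+y=0$, $x+z=0$ or $y+z=0$, as for the cube, and $v$ is on the positive side, where the modified cone is. There remain the three walls through $v$: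

- $v$ and $(1,1,-1)$, normal $(-5,4,-1)$: on the other generators $(1,-1,-1),(1,-1,1)$ of $\sigma_{x=1}$ the values are $-8,-10$; on $(-1,1,-1),(-1,1,1)$ of $\sigma_{y=1}$ they are $10,8$.
- $v$ and $(1,-1,1)$, normal $(5,2,-3)$: on $(1,-1,-1),(1,1,-1)$ of $\sigma_{x=1}$ the values are $6,10$; on $(-1,-1,1),(-1,1,1)$ of $\sigma_{z=1}$ they are $-10,-6$.
- $v$ and $(-1,1,1)$, normal $(-1,-4,3)$: on $(1,1,-1),(-1,1,-1)$ of $\sigma_{y=1}$ the values are $-8,-6$; on $(-1,-1,1),(1,-1,1)$ of $\sigma_{z=1}$ they are $8,6$.

**Step 3: the cones form a complete fan.** Map the boundary of the cube, a $2$-sphere, to $S^2$ by sending each face homeomorphically to the trace on $S^2$ of its cone, compatibly on edges and vertices. Call the map $\varphi$. It is injective on each closed face, so its fibres are finite, and by Step 2 it is a local homeomorphism off the eight vertices. Over the complement of the eight ray directions, which is connected, $\varphi$ is a proper local homeomorphism, hence a covering of some degree $d$. The direction $(-1,0,0)$ lies in only one of the six cones: nonzero vectors in $\sigma_{x=1}$ have $x>0$, those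 in $\sigma_{y=\pm1}$ have $\pm y>0$, those in $\sigma_{z=\pm1}$ have $\pm z>0$; and $(-1,0,0)$ is interior to $\sigma_{x=-1}$. So $d=1$. Next, $\varphi$ is injective. If $\varphi(s)=\varphi(s')$ with $s\ne s'$, the common value is a ray direction by $d=1$. Not both $s,s'$ are vertices, since different vertices give different rays; say $s$ is not. Then $\varphi$ is a local homeomorphism at $s$, and points near $s'$ have images that are also images of points near $s$, contradicting $d=1$. Finally $\varphi$ is surjective, as its image is closed and contains a dense set. So $\varphi$ is a homeomorphism, and the cones intersect along common faces and cover $\mathbb R^3$.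

Let $X_0$ be the resulting complete toric variety over $k$, with torus $T$. Recall that $\operatorname{Pic}(X_0)$ is the group of integral support functions (continuous functions on $\mathbb R^3$, linear on each cone, integral on $N$) modulo $N^\vee$.

**Step 4: $\operatorname{Pic}(X_0)=0$.** Let $\psi$ be an integral support function. The vectors $(1,-1,-1),(-1,1,-1),(-1,-1,1)$ are linearly independent (determinant $-4$); subtracting a $\mathbb Q$-linear function, assume $\psi$ vanishes on them. Put $s=\psi(-1,-1,-1)$. In $\sigma_{x=-1}$ we have $(-1,-1,-1)+(-1,1,1)=(-1,1,-1)+(-1,-1,1)$, so $\psi(-1,1,1)=-s$. In the same way the faces $y=-1$ and $z=-1$ give $\psi(1,-1,1)=\psi(1,1,-1)=-s$. Now compute $\psi(v)$ twice: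

- on $\sigma_{x=1}$: $v=-\frac52(1,-1,-1)+\frac32(1,1,-1)+2(1,-1,1)$, so $\psi(v)=-\frac72s$;
- on $\sigma_{y=1}$: $v=-2(-1,1,-1)+\frac32(1,1,-1)+\frac52(-1,1,1)$, so $\psi(v)=-4s$.

Hence $s=0$, then $\psi$ vanishes on all eight generators, and $\psi=0$. So the original support function is linear; being integral on $N$ it lies in $N^\vee$.

## 11. Blowing up a point and rooting the exceptional divisor

**Step 1: a smooth stack over $X_0$.** The eight vectors are primitive (already in $\mathbb Z^3\supseteq N$) and generate $N$. So $\mathbb Z^8\to N$ is surjective, $N^\vee\to\mathbb Z^8$ is split injective, and $\operatorname{Cl}(X_0)=\mathbb Z^8/N^\vee\cong\mathbb Z^5$. We use Cox's construction. For a cone $\sigma$ of the fan let $x^{\hat\sigma}=\prod_{\rho\not\subset\sigma}x_\rho$, let $U_\sigma=\{x^{\hat\sigma}\ne0\}\subset\mathbb A^8$ and $U=\bigcup_\sigma U_\sigma$. The torus $\mathbb G_m^5=\operatorname{Hom}(\operatorname{Cl}(X_0),\mathbb G_m)$ acts, and the invariants of $k[x_\rho][1/x^{\hat\sigma}]$ are its degree-$0$ part. This is spanned by the monomials $\prod_\rho x_\rho^{m(u_\rho)}$, where $u_\rho$ is the generator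 of $\rho$ and $m\in N^\vee$ satisfies $m(u_\rho)\ge0$ for $\rho\subset\sigma$; so it is $k[\sigma^\vee\cap N^\vee]$. Moreover $U_\sigma\cap U_{\sigma'}=U_{\sigma\cap\sigma'}$, so these charts glue as those of $X_0$ do. Tori are linearly reductive. Hence $\mathcal X_0=[U/\mathbb G_m^5]$ is smooth and irreducible with good moduli space $X_0$. Over $T$ it is $[\mathbb G_m^8/\mathbb G_m^5]$ with free action and quotient $T$, so $\mathcal X_0\to X_0$ is an isomorphism over $T$.

**Step 2: the stack $\mathcal X$.** Let $e\in T$ be the identity point, $X=\mathrm{Bl}_eX_0$, and $E\cong\mathbb P^2$ the exceptional divisor. Let $\mathcal X$ be the square-root stack along $E$ of $\mathrm{Bl}_e\mathcal X_0$. Concretely, over $X\setminus E=X_0\setminus e$ it is $\mathcal X_0\setminus e$; over an affine open $\operatorname{Spec}R\subset\mathrm{Bl}_eT$ with $E=(t)$ it is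
$$[\operatorname{Spec}(R[w]/(w^2-t))/\mu_2]=[\operatorname{Spec}(R[w,u^{\pm1}]/(w^2-tu))/\mathbb G_m],$$
where $w,u$ have weights $1,2$ and the first description is the slice $u=1$. (For $R=k[t]$ this is Example 1.2.) Since $E$ is smooth in $\mathrm{Bl}_eT$, $R$ is, locally, étale over $k[t,y,z]$ (with new coordinates $y,z$). So $R[w,u^{\pm1}]/(w^2-tu)$ is étale over $k[w,u^{\pm1},y,z]$, and the stack is smooth in every characteristic. Its good moduli space is $\operatorname{Spec}R$: $\mu_2$ is linearly reductive and the invariants of $R[w]/(w^2-t)=R\oplus Rw$ are $R$. Away from $t=0$ it is isomorphic to $\operatorname{Spec}R$, so the pieces glue. Being a good moduli space is local on $X$. So $\mathcal X$ is smooth with good moduli space $\pi\colon\mathcal X\to X$. It is irreducible, since the preimage of $T\setminus e$ is irreducible, open and dense. As $\pi$ is an isomorphism over $T\setminus e$, $\mathcal X$ is properly stable. The space $X$ is a proper integral threefold. Near $E$, $\pi^{-1}(E)=\{w^2=0\}$ is non-reduced.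

**Step 3: $R^1=0$.** Let $\mathcal D$ be a strong lci integral substack of codimension $1$ and $D=\pi(\mathcal D)$. By Lemma 5.1, $D$ is a prime effective Cartier divisor on $X$. If $D=E$, then $\mathcal D=\pi^{-1}(E)$ would be non-reduced, a contradiction. If $D\neq E$, let $D_0\subset X_0$ be its image, a prime divisor. It is Cartier away from $e$, because $D$ is, and Cartier at $e$, because $X_0$ is smooth there. As $\operatorname{Pic}(X_0)=0$, the ideal $\mathcal O(-D_0)\cong\mathcal O_{X_0}$ is generated by a global function on the complete, geometrically integral $X_0$, that is, by a nonzero constant. So $D_0=\emptyset$, a contradiction. Hence there are no strong lci substacks of codimension $1$. The only one of codimension $0$ is $\mathcal X$, so $R^0=\mathbb Q[\mathcal X]$; and since $R^*$ is generated by classes of strong lci substacks, $R^1=0$.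

**Step 4: $I^1\neq0$.** Since $\mathcal O_X(E)|_E=\mathcal O_{\mathbb P^2}(-1)$, the class $c_1(\mathcal O_X(E))\in A^1_{\mathrm{op}}(X)_{\mathbb Q}$ has degree $-1$ on a line in $E$. So it is nonzero, and by injectivity of (1) its image in $I^1$ is nonzero. Theorem B is proved. $\blacksquare$

## 12. The finite-stabilizer locus and general points of $X$

From now on $k$ and $\mathcal X$ are as in Theorem C. The space $X$ is integral and normal. Integrality follows from $\mathcal O_X=\pi_*\mathcal O_{\mathcal X}$. For normality, over an affine open of $X$, if $a/b$ is integral over the coordinate ring, then its pullback is a rational function on the normal stack $\mathcal X$ which is integral over $\mathcal O_{\mathcal X}$, hence regular, hence a function on $X$.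

**Step 1: an open set $U\subset X$ over which $\pi$ is a homeomorphism.** The locus $F\subset|\mathcal X|$ of points with positive-dimensional stabilizer is closed, so $\pi(F)$ is closed. If $x$ is properly stable, the fibre through $x$ is $\{x\}$ and $x\notin F$, so $\pi(x)\notin\pi(F)$. Hence $U=X\setminus\pi(F)$ is open and nonempty, and all stabilizers over $U$ are finite.

For $u\in U$, the fibre $\pi^{-1}(u)$, a stack over $\kappa(u)$, has only one point. Let $x$ be its closed point and suppose it has another point. Then the open complement of $x$ in the fibre contains a finite type point $y\ne x$. The reduced closure of $y$ is integral, and generically it is the residual gerbe of $y$, which has dimension $0$ since the stabilizer is finite; so the closure has dimension $0$. It contains $x$, and so, as a proper closed substack, the residual gerbe of $x$, also of dimension $0$. But a proper closed substack of an integral stack of dimension $0$ has negative dimension, a contradiction.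

So $|\pi^{-1}(U)|\to|U|$ is a closed continuous bijection, i.e. a homeomorphism. The generic fibre of $\pi$ has dimension $0$, so $\dim\mathcal X=n$. If $\mathcal X$ is DM, then $F=\emptyset$ and $U=X$.

**Step 2: a supply of strong lci points.** By generic smoothness applied to a smooth atlas of $\mathcal X$, there is a nonempty open $U_0\subset U\cap X_{\mathrm{reg}}$ over which $\pi$ is smooth. For a closed point $u\in U_0$, $\pi^{-1}(u)$ is smooth with one point, hence integral of dimension $0$. Its inclusion is the flat base change of the regular embedding $u\hookrightarrow X_{\mathrm{reg}}$ of codimension $n$. So: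
$$\text{for every closed }u\in U_0,\ \pi^{-1}(u)\text{ is a strong lci substack of codimension }n.\tag{6}$$

Degree $0$ of Theorem C is clear: $[\mathcal X]$ is strong lci and spans $A^0(\mathcal X)_{\mathbb Q}$. If $n=0$ there is nothing more to do.

## 13. Degree $n$: sliding a point along a curve

Let $n\ge1$. By the factorization of (1), $I^n$ lies in the span of classes of topologically strong $\mathcal Z$ of codimension $n$, that is, $\mathcal Z=\pi^{-1}(p)_{\mathrm{red}}$ integral of dimension $0$ with $p\in X$ a closed point. We show $[\mathcal Z]\in R^n$ by the method of Example 4.1. If $p\in U_0$, use (6). Let $p\notin U_0$.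

**Step 1: a curve upstairs.** Choose an integral curve $C\subset X$, closed in $X$, through $p$ and meeting $U_0$. Let $\mathcal C$ be the closure of $\pi^{-1}(C\cap U_0)_{\mathrm{red}}$. Over $U_0$ the map $\pi$ is a homeomorphism and smooth of relative dimension $0$, so $\mathcal C$ is integral of dimension $1$. As $\pi$ is closed, $\pi(\mathcal C)=C$.

**Step 2: a rational function.** Embed $X\subset\mathbb P^N$. Let $s$ be a general linear form vanishing at $p$ and $s'$ a general linear form. As $C\setminus U_0$ is finite, the zeros of $s|_C$ lie in $\{p\}\cup(C\cap U_0)$ and those of $s'|_C$ lie in $C\cap U_0$. Let $\varphi=\pi^*(s/s')$ on $\mathcal C$. It is invertible away from the fibres over these zeros. Near $\pi^{-1}(p)$ it is regular, with zero locus $\mathcal C\cap\pi^{-1}(p)$, which is nonempty because $p\in\pi(\mathcal C)$ and has pure dimension $0$ by Krull. This locus is contained in the irreducible $0$-dimensional $\mathcal Z$, so it equals $\mathcal Z$ as a set. Over a zero $p_j\in U_0$, a component of the divisor has dimension $0$ and lies in the integral $0$-dimensional $\pi^{-1}(p_j)$, so it equals $\pi^{-1}(p_j)$.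 Thus
$$0=[\operatorname{div}\varphi]=a[\mathcal Z]+\sum_jb_j[\pi^{-1}(p_j)],\qquad a>0,\ p_j\in U_0 .$$
By (6), $[\mathcal Z]\in R^n$. So $R^n=I^n$.

## 14. Degree $1$: pulled-back hyperplane sections

For $n=1$, degree $1$ is degree $n$. Let $n\ge2$. By Edidin–Satriano (*Towards an intersection Chow cohomology theory for GIT quotients*, Transform. Groups 25 (2020)), if $X$ is the good moduli space of a properly stable smooth Artin stack, then $\operatorname{Pic}(X)_{\mathbb Q}\to A^1_{\mathrm{op}}(X)_{\mathbb Q}$, $L\mapsto c_1(L)$, is an isomorphism. As $X$ is quasi-projective, every $L\in\operatorname{Pic}(X)$ is a difference of very ample line bundles. (This is where the proof cannot work for the $X$ of Theorem B.) So let $M$ be very ample, defining an immersion $X\subset\mathbb P^N$, let $D$ be a general hyperplane section and $\mathcal D=\pi^{-1}(D)$. Since $\pi^*c_1(M)=[\mathcal D]$, it suffices to see that $\mathcal D$ is integral and strong lci.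

**Step 1: $\mathcal D$ is lci and reduced.** It is an effective Cartier divisor. By Bertini's theorem in characteristic $0$, applied to the base-point-free system of hyperplanes pulled back to a smooth atlas, $\mathcal D$ is smooth, hence reduced.

**Step 2: $\mathcal D$ is irreducible.** By Bertini, $D$ is irreducible, since $n\ge2$; and it meets $U$. By the homeomorphism over $U$, $\mathcal D\cap\pi^{-1}(U)$ is irreducible. Any other component of $\mathcal D$ would have codimension $1$ in $\mathcal X$ and lie in the proper closed substack $\pi^{-1}(X\setminus U)$, so it would be one of the finitely many components of $\pi^{-1}(X\setminus U)$. A general $\mathcal D$ contains none of these: choose a point of the image of each, and a hyperplane avoiding these points.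

**Step 3: $\mathcal D$ is strong.** By base change $\mathcal O_D=\pi_*\mathcal O_{\mathcal D}$, which is reduced. So $D=\pi(\mathcal D)$ and $\mathcal D=\pi^{-1}(\pi(\mathcal D))$, and both codimensions are $1$.

So $R^1=I^1$. Together with Sections 12 and 13 this proves part (1) of Theorem C; for $n\le2$ the degrees $0,1,n$ are all the degrees up to $n$, and $I^c=0$ for $c>n$.

## 15. Degree $n-1$: embedding curves in $X_{\mathrm{reg}}$

Let $\mathcal X$ be as in part (2), so $U=X$, $X$ is the coarse moduli space, $|\mathcal X|\to|X|$ is a homeomorphism, and $\pi_*\colon A_*(\mathcal X)_{\mathbb Q}\to A_*(X)_{\mathbb Q}$ is an isomorphism (Vistoli, *Intersection theory on algebraic stacks and on their moduli spaces*, Prop. 6.1). We show that strong lci cycles span all of $A^{n-1}(\mathcal X)_{\mathbb Q}$.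

**Step 1: reduce to good curves on $X$.** Let $C\subset X$ be a closed, smooth, integral curve with $C\subset X_{\mathrm{reg}}$ and $C\cap U_0\ne\emptyset$; call it a *good curve*. Then $C$ is locally cut out by $n-1$ equations. The fibres of $\pi$ have dimension $0$, so $\pi^{-1}(C)$ has dimension $1$ and codimension $n-1$. So $\pi^{-1}(C)\subset\mathcal X$ is lci, hence Cohen–Macaulay. It is irreducible by the homeomorphism, and generically reduced because $\pi$ is smooth over $U_0$. A generically reduced Cohen–Macaulay stack is reduced; so $\pi^{-1}(C)$ is integral. Since $\mathcal O_C=\pi_*\mathcal O_{\pi^{-1}(C)}$, its image is $C$, and it is strong lci. Its pushforward $\pi_*[\pi^{-1}(C)]$ is a nonzero rational multiple of $[C]$. As $\pi_*$ is an isomorphism, it suffices to show that good curves span $A_1(X)_{\mathbb Q}$.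

Replace $Y$ by a connected component surjecting onto $X$. Since $h$ is finite and surjective, every curve in $X$ is the image of one in $Y$, so $h_*\colon A_1(Y)_{\mathbb Q}\to A_1(X)_{\mathbb Q}$ is surjective. So it suffices to represent $h_*$ of a spanning set of $A_1(Y)_{\mathbb Q}=A^p(Y)_{\mathbb Q}$, $p=n-1$, by good curves.

**Step 2: a spanning set made of very ample linear sections.** For a bundle $F$ of rank $r$ on $Y$ let $u\colon P=\mathbf P(F)=\operatorname{Proj}\operatorname{Sym}F\to Y$ and
$$\sigma_j(F)=u_*\big(c_1(\mathcal O(1))^{r-1+j}\cap[P]\big).$$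
These are the Segre classes of $F^\vee$, so with Chern roots $x_i$ of $F$,
$$\sum_j\sigma_j(F)=c(F^\vee)^{-1}=\prod_i(1-x_i)^{-1}=\exp\Big(\sum_{l\ge1}\sum_i\frac{x_i^l}{l}\Big)=\exp\Big(\sum_{l\ge1}(l-1)!\,\mathrm{ch}_l(F)\Big).$$
Replacing $F$ by $F^{\oplus a}$ multiplies each $\mathrm{ch}_l$ by $a$. So $\sigma_p(F^{\oplus a})$ is a polynomial in $a$ of degree $\le p$ without constant term, with linear coefficient $(p-1)!\,\mathrm{ch}_p(F)$. By Vandermonde, $\mathrm{ch}_p(F)$ is a $\mathbb Q$-combination of the $\sigma_p(F^{\oplus a})$, $1\le a\le p$. Since $\mathrm{ch}\colon K_0(Y)_{\mathbb Q}\cong A^*(Y)_{\mathbb Q}$ (Fulton, *Intersection Theory*, Ex. 15.2.16) and $\mathrm{ch}_p$ is additive, $A^p(Y)_{\mathbb Q}$ is spanned by the $\mathrm{ch}_p(F)$ for $F$ in any set of bundles generating $K_0(Y)$.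

We choose positive bundles. Fix an immersion $Y\subset\mathbb P^N$. The exact Koszul complex
$$0\to\mathcal O\to\mathcal O(1)^{N+1}\to\cdots\to\mathcal O(N+1)\to0$$
tensored with $F$ expresses $[F]$ through $[F(1)],\dots,[F(N+1)]$. Used repeatedly, it shows that $[F]$ is a combination of classes $[F(i)]$ with $i\ge i_0$, for any prescribed $i_0$. For $i\gg0$, $F(i-1)$ is globally generated, so $F(i)$ is a quotient of some $\mathcal O(1)^L$. Then $\mathbf P(F(i)^{\oplus a})$ is closed in $\mathbf P(\mathcal O(1)^{aL})=Y\times\mathbb P^{aL-1}$, with $\mathcal O(1)$ restricting from the very ample $\mathcal O(1)\boxtimes\mathcal O(1)$. Hence $A^{n-1}(Y)_{\mathbb Q}$ is spanned by the $\sigma_{n-1}(F)$ with $\mathcal O_{\mathbf P(F)}(1)$ very ample.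

**Step 3: set up general position.** Fix such an $F$ of rank $r$ and an immersion $P\subset\mathbb P^K$ given by $\mathcal O(1)$. Let $M=\dim P=n+r-1$ and $g=hu\colon P\to X$, which is proper with all fibres of dimension $r-1=M-n$. Let
$$T=P\cap\{\ell_1=\dots=\ell_{M-1}=0\}$$
with $\ell_i$ general linear forms. By Bertini, $T$ is a smooth curve, possibly disconnected or empty. Since $M-1=(r-1)+(n-1)$, $u_*[T]=\sigma_{n-1}(F)$. We show that $g$ embeds $T$ into $X_{\mathrm{reg}}$.

**Step 4: $T$ avoids $g^{-1}(X_{\mathrm{sing}})$.** As $X$ is normal, $\dim g^{-1}(X_{\mathrm{sing}})\le(n-2)+(r-1)=M-2$. So $M-1$ general hyperplanes miss it.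

**Step 5: $g|_T$ is injective.** Pairs $(y,y')\in P\times_XP$ with $y\ne y'$ form a variety of dimension $\le M+(r-1)=2M-n$. That all $\ell_i$ vanish at $y$ and $y'$ is $2(M-1)$ independent linear conditions on $(\ell_1,\dots,\ell_{M-1})$. As $n\ge3$, $2M-n<2M-2$. So the tuples $(\ell_i)$ admitting such a pair do not fill the parameter space.

**Step 6: $g|_T$ is unramified.** Over $X_{\mathrm{reg}}$ let $P_d=\{y:\dim\ker dg_y=d\}$, $d\ge1$. Let $W$ be a component of $P_d$ and $w\in W$ general. By generic smoothness of $W\to\overline{g(W)}$, the space $T_wW\cap\ker dg_w=\ker d(g|_W)_w$ has dimension $\dim W-\dim g(W)\le r-1$. As $T_wW+\ker dg_w\subset T_wP$, we get $\dim W+d-(r-1)\le M$. Hence the variety of pairs $(y,\lambda)$ with $y\in W$ and $\lambda\subset\ker dg_y$ a line has dimension $\dim W+d-1\le M+r-2=2M-n-1$. That $T$ contains $y$ and is tangent to $\lambda$ there means that each $\ell_i$ vanishes at $y$ and its differential vanishes on $\lambda$; as $P\subset\mathbb P^K$ is an immersion, this is $2(M-1)$ independent conditions. As $2M-n-1<2M-2$, a general $T$ admits no such pair. By Step 4, $T$ lies over $X_{\mathrm{reg}}$,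 so $g|_T$ is unramified.

**Step 7: $T$ meets $g^{-1}(U_0)$ in every component.** $\dim g^{-1}(X\setminus U_0)\le(n-1)+(r-1)=M-1$. So $T\cap g^{-1}(X\setminus U_0)$ is finite, and every component of the curve $T$ meets $g^{-1}(U_0)$.

**Step 8: conclude.** The map $g|_T\colon T\to X$ is proper, because $T$ is closed in $P$, and quasi-finite, hence finite. It is injective and unramified over algebraically closed $k$, so its fibre over a closed point is empty or a reduced point $\operatorname{Spec}k$. By Nakayama $\mathcal O_X\to g_*\mathcal O_T$ is surjective, so $g|_T$ is a closed immersion, with image in $X_{\mathrm{reg}}$. The images $C_j$ of the connected components of $T$ are good curves, and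
$$h_*\sigma_{n-1}(F)=g_*[T]=\sum_j[C_j].$$
By Step 2 good curves span $A_1(X)_{\mathbb Q}$. By Step 1 strong lci cycles span $A^{n-1}(\mathcal X)_{\mathbb Q}\supseteq I^{n-1}$, and so $R^{n-1}=I^{n-1}$.

For $n=3$ the degrees $0,1,2,3$ are all covered, so $R^*=I^*$. This proves Theorem C. $\blacksquare$
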